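# Six duals and a twist in the localized category of a quiver Hecke algebra

## 1. A natural guess: $\mathscr D^6$ is a twist by invertible objects

Take the finite-dimensional graded modules over a quiver Hecke algebra of finite type, and make certain simple modules invertible. The resulting monoidal category is rigid, so every object $X$ has a left dual $\mathscr D(X)$. On a simple module, six successive duals do nothing except multiply by an invertible object that depends only on the weight. What do six duals do to a module that is not simple?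

The answer one would first guess is: the same thing, naturally. The functor $\mathscr D^6$ is exact, it preserves weights, and on each simple object it agrees with a fixed twist. In these notes we test this guess, see it fail already for $\mathfrak{sl}_3$, and determine for which simple types it is nevertheless right.

**Setting.** Let $\mathfrak g$ be a Kac–Moody algebra of finite type with index set $I$, simple roots $\alpha_i$, coroots $h_i$, $a_{ij}=\langle h_i,\alpha_j\rangle$, fundamental weights $\Lambda_i$, weight lattice $\mathsf P$, dominant weights $\mathsf P_+$, root lattice $\mathsf Q=\bigoplus_i\mathbb Z\alpha_i$, $\mathsf Q_+=\sum_i\mathbb Z_{\ge0}\alpha_i$, and Weyl group $\mathsf W$ with longest element $w_0$. Define $i^*\in I$ by $\alpha_{i^*}=-w_0\alpha_i$.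

**Definition (quiver Hecke algebra).** Let $\mathbf k$ be a field. Fix polynomials $Q_{ij}(u,v)=Q_{ji}(v,u)$ for $i\ne j$, homogeneous of degree $-2(\alpha_i,\alpha_j)$ when $\deg u=(\alpha_i,\alpha_i)$ and $\deg v=(\alpha_j,\alpha_j)$, of degree $-a_{ij}$ in $u$ with invertible leading coefficient; for $i,j$ not adjacent $Q_{ij}$ is a nonzero constant. For $\beta\in\mathsf Q_+$ of height $N$, $R(\beta)$ is generated by idempotents $e(\nu)$, one for each word $\nu=(\nu_1,\dots,\nu_N)$ with $\sum_k\alpha_{\nu_k}=\beta$, by commuting $x_1,\dots,x_N$ and by $\tau_1,\dots,\tau_{N-1}$, where $x_ke(\nu)=e(\nu)x_k$, $\tau_ke(\nu)=e(s_k\nu)\tau_k$, $\tau_k\tau_l=\tau_l\tau_k$ if $|k-l|>1$, and: $\tau_k^2e(\nu)=Q_{\nu_k\nu_{k+1}}(x_k,x_{k+1})e(\nu)$ if $\nu_k\ne\nu_{k+1}$, and $0$ otherwise; $(\tau_kx_l-x_{s_k(l)}\tau_k)e(\nu)$ is $-e(\nu)$ if $l=k$, $\nu_k=\nu_{k+1}$, is $e(\nu)$ if $l=k+1$, $\nu_k=\nu_{k+1}$, and is $0$ otherwise; finally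
$$(\tau_{k+1}\tau_k\tau_{k+1}-\tau_k\tau_{k+1}\tau_k)e(\nu)=\frac{Q_{\nu_k\nu_{k+1}}(x_k,x_{k+1})-Q_{\nu_k\nu_{k+1}}(x_{k+2},x_{k+1})}{x_k-x_{k+2}}\,e(\nu)$$
if $\nu_k=\nu_{k+2}\ne\nu_{k+1}$, and $0$ otherwise. Degrees: $\deg x_ke(\nu)=(\alpha_{\nu_k},\alpha_{\nu_k})$, $\deg\tau_ke(\nu)=-(\alpha_{\nu_k},\alpha_{\nu_{k+1}})$.

We call the entries of $\nu$ letters or colors. A word of a module $M$ is a $\nu$ with $e(\nu)M\ne0$. The category $R\text{-gmod}$ of finite-dimensional graded modules over $R=\bigoplus_\beta R(\beta)$ is monoidal under convolution, $M\circ N=\mathrm{Ind}(M\otimes N)$, induction being from $R(\beta)\otimes R(\gamma)$ to $R(\beta+\gamma)$. An $R(\beta)$-module has weight $-\beta$. The one-dimensional simple $R(\alpha_i)$-module is $L(i)$. For adjacent $i\neq j$, $L(ij)$ denotes the one-dimensional module with word $(i,j)$, on which all $x$ and $\tau$ act by $0$.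

For $\Lambda\in\mathsf P_+$ and $\lambda\preceq\mu$ in $\mathsf W\Lambda$ (that is, $\lambda=u\Lambda$, $\mu=v\Lambda$ with $v\le u$ in the Bruhat order) there is the determinantial module $\mathsf M(\lambda,\mu)$, a real simple module of weight $\lambda-\mu$, categorifying the unipotent quantum minor $D(\lambda,\mu)$. Put $\mathsf C_\Lambda=\mathsf M(w_0\Lambda,\Lambda)$, $\mathsf C_i=\mathsf C_{\Lambda_i}$. For $A_1$, $R(\alpha_1)=\mathbf k[x]$ and $\mathsf C_1=L(1)$. For $A_2$, $\Lambda_i-w_0\Lambda_i=\alpha_1+\alpha_2$, the two simple modules of this weight are $L(12)$ and $L(21)$, and $\mathsf C_1=L(21)$, $\mathsf C_2=L(12)$.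

**Definition (the localization).** Each $\mathsf C_i$ carries a non-degenerate graded braider: renormalized R-matrices $R_{\mathsf C_i}(X)\colon\mathsf C_i\circ X\to X\circ\mathsf C_i$, natural in $X$, of degree $\phi_i(\mathrm{wt}\,X)$. Together they form a real commuting family of graded braiders. The localization $\mathscr C:=\widetilde{\mathscr C}_{w_0}$ comes with a monoidal functor $\Phi\colon R\text{-gmod}\to\mathscr C$ such that every $\Phi(\mathsf C_i)$ is invertible and every $\Phi(R_{\mathsf C_i}(X))$ is an isomorphism, and it is universal with this property.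

In $\mathscr C$ one has $\mathsf C_\lambda:=\mathsf C_\Lambda\circ\mathsf C_{\Lambda'}^{\circ-1}$ for $\lambda=\Lambda-\Lambda'\in\mathsf P$. The weight extends additively to $\mathscr C$, so $\mathrm{wt}\,\mathsf C_\lambda=w_0\lambda-\lambda$. Every object is a finite direct sum of objects of weights $-\beta$, $\beta\in\mathsf Q$; let $\mathscr C_\beta$ be the full subcategory of objects of weight $-\beta$. The category $\mathscr C$ is rigid; $\mathscr D$ is the left-dual functor, with evaluation $\mathrm{ev}\colon\mathscr D(X)\circ X\to\mathbf 1$. For example $\mathscr D(L(i))\simeq\mathsf M(w_0\Lambda_i,s_i\Lambda_i)\circ\mathsf C_i^{\circ-1}$. The functor $\mathscr D$ is exact and contravariant, $\mathscr D(X\circ Y)\simeq\mathscr D(Y)\circ\mathscr D(X)$, and $\mathscr D^6$ is covariant and preserves weights.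

**Conventions.** We ignore grading shifts: $\simeq$ means isomorphic up to a grading shift $q^n$, morphisms are homogeneous of arbitrary degree, and $\mathrm{Hom}^\bullet(X,Y)=\bigoplus_n\mathrm{Hom}(q^nX,Y)$. Functors and braiders are compatible with shifts, so braiders are natural for morphisms of all degrees. We often write $M$ for $\Phi(M)$.

The known input is that $\mathscr D^3(L(i))\simeq L(i^*)\circ\mathsf C_{-\alpha_i}$ for all $i\in I$, and that
$$\mathscr D^6(M)\simeq M\circ\mathsf C_{\beta+w_0\beta}\quad\text{for every simple }R(\beta)\text{-module }M.\tag{1}$$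

The guess appears as a conjecture in Kashiwara, Kim, Oh and Park, "Localizations for quiver Hecke algebras", arXiv:1901.09319 (2019).

**Conjecture.** We can choose isomorphism (1) functorially in $M\in\mathscr C$. Precisely: for each $\beta\in\mathsf Q$ there are homogeneous isomorphisms $\xi_M\colon\mathscr D^6(M)\to M\circ\mathsf C_{\beta+w_0\beta}$ for all $M\in\mathscr C_\beta$, natural with respect to morphisms of all degrees.

Such a family extends additively over the weight decomposition to all of $\mathscr C$. Let us test it, starting with the easiest objects.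

*Simple objects.* Take $A_1$. Here $L(1)=\mathsf C_1$ is invertible, so $\mathscr D(L(1))\simeq L(1)^{\circ-1}$ and $\mathscr D^2(L(1))\simeq L(1)$. As $w_0=-1$, formula (1) asks for $\mathscr D^6(L(1))\simeq L(1)$. Good. In general, a simple object of $\mathscr C$ is $S\circ\mathsf C_{-\Lambda}$ with $S$ a simple module, say of weight $-\beta$, and $\mathscr D^6(S\circ\mathsf C_{-\Lambda})\simeq\mathscr D^6(S)\circ\mathsf C_{-\Lambda}\simeq S\circ\mathsf C_{-\Lambda}\circ\mathsf C_{\beta+w_0\beta}$. The weight of $S\circ \mathsf C_{-\Lambda}$ is $-\beta'$ with $\beta'=\beta-\gamma$, $\gamma=\Lambda-w_0\Lambda$, and $\gamma+w_0\gamma=0$; so $\beta'+w_0\beta'=\beta+w_0\beta$, as the guess demands.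

*Semisimple objects.* Choose $\xi_S$ for one representative of each simple object up to shift, and extend to direct sums. Simple objects of $\mathscr C$ satisfy $\mathrm{End}^\bullet(S)=\mathbf k$ (Fact 1 below), so a morphism between semisimple objects is a matrix of scalars, and naturality is automatic. The guess holds on semisimple objects.

*The first non-semisimple objects.* The smallest are $P_n(i):=R(\alpha_i)/(x_1^n)=\mathbf k[x]/(x^n)$. Naturality for the endomorphism $x_1$ is now a real condition, and the guess will stand or fall with these modules.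

**Theorem 1.** Let $i\in I$ with $i\ne i^*$, $n\ge4$, $M=R(\alpha_i)/(x_1^n)=\mathbf k[x]/(x^n)$. Then $\mathscr D^6(M)\not\simeq M\circ\mathsf C_{\alpha_i+w_0\alpha_i}$: there is not even an objectwise isomorphism. So the conjecture fails whenever $w_0\ne-1$ on $\mathsf Q$, over every field (types $A_n$ $(n\ge2)$, $D_{2m+1}$, $E_6$, and every $\mathfrak g$ with such a component).

**Theorem 2.** If $w_0=-1$ on $\mathsf Q$, the conjecture (now: $\mathscr D^6\simeq\mathrm{id}$ on each weight subcategory) holds if and only if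

(H) for all $i,n$ there is an isomorphism $\mathscr D^6(P_n(i))\simeq P_n(i)$ carrying $\mathscr D^6(x_1)$ to $x_1$.

**Theorem 3.** For $\mathfrak g$ simple the conjecture is true exactly for

* $A_1$, $D_{2m}$ $(m\ge2)$, $E_7$, $E_8$, $B_{2m+1}$ $(m\ge1)$, $G_2$, over any field;
* $B_{2m}$ $(m\ge1)$, $C_n$ $(n\ge3)$, $F_4$, when $\operatorname{char}\mathbf k=2$.

Theorem 1 disproves the conjecture. Theorems 2 and 3 say when it holds.

## 2. Facts about $R$-modules and the localization

We use the following facts. The abbreviations are [KL]: Khovanov–Lauda I; [LV]: Lauda–Vazirani (Adv. Math. 2011); [KK]: Kang–Kashiwara (Invent. Math. 2012); [KKKO]: Kang–Kashiwara–Kim–Oh (JAMS 2018); [KKOP]: Kashiwara–Kim–Oh–Park (*Monoidal categories associated with strata of flag manifolds*; *Localizations for quiver Hecke algebras* I, II).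

**Fact 1 (the localization; [KKOP]).** $\mathscr C$ is abelian, objects have finite length, $\circ$ is biexact, $\Phi$ is exact. For $S$ simple, $\mathsf C_\Lambda\circ S\simeq S\circ\mathsf C_\Lambda$ is simple, and $\Phi(S)$ is simple. Every object of $\mathscr C$ is $\simeq\Phi(X)\circ\mathsf C_{-\Lambda}$ with $\Lambda\in\mathsf P_+$. Moreover
$$\mathrm{Hom}^\bullet(\Phi X,\Phi Y)=\varinjlim_\Lambda\mathrm{Hom}^\bullet(\mathsf C_\Lambda\circ X,Y\circ\mathsf C_\Lambda),$$
where $g$ represents $\bar g$ if and only if $\Phi(g)=(\bar g\circ\mathsf C_\Lambda)\,\Phi(R_{\mathsf C_\Lambda}(X))$; here $R_{\mathsf C_\Lambda}$ is composed from the $R_{\mathsf C_i}$. We draw five consequences.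

* (1a) $\Phi$ is exact and kills no nonzero object, so it kills no nonzero image: it is faithful and reflects isomorphisms. Hence each $R_{\mathsf C_\Lambda}(X)$ is already invertible in $R\text{-gmod}$.
* (1b) If $\Phi(Y_1)\simeq\Phi(Y_2)$, then $\mathsf C_\Lambda\circ Y_1\simeq Y_2\circ\mathsf C_\Lambda$ in $R\text{-gmod}$ for some $\Lambda$: a representative $g$ of an isomorphism has $\Phi(g)$ invertible.
* (1c) $\mathrm{End}^\bullet_{\mathscr C}(\Phi S)=\mathbf k$ for $S$ simple: by (1a) a map $\mathsf C_\Lambda\circ S\to S\circ\mathsf C_\Lambda$ is an endomorphism of an absolutely simple module (Fact 2). Twisting by invertible objects, the same holds for every simple object of $\mathscr C$.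
* (1d) $\mathsf C_\lambda\circ\Phi X\simeq\Phi X\circ\mathsf C_\lambda$, naturally in $X\in R\text{-gmod}$, for all $\lambda\in\mathsf P$. For $\lambda\in\mathsf P_+$ this is the braider; multiply by $\mathsf C_\lambda^{-1}$ on both sides to get $-\lambda$.
* (1e) As $\mathscr C$ is rigid, $\mathscr D$ is an exact anti-equivalence with inverse $\mathscr D^{-1}$ (the right dual), so it preserves length and simplicity.

**Fact 2 ([KL, LV]).** Put $E_jM=e(j,*)M$, $E_j^*M=e(*,j)M$ (words with first, resp. last, letter $j$), $\varepsilon_j(M)=\max\{m:e(j^m,*)M\ne0\}$, and similarly $\varepsilon_j^*$. For $S$ simple over $R(\beta)$ with $\varepsilon_j(S)=m$, $e(j^m,*)S\cong L(j^m)\boxtimes S'$ is simple, and if $m\ge1$, $E_jS$ has simple socle over $R(\beta-\alpha_j)$, with $\varepsilon_j=m-1$; the same with $*$. On the simple module $L(j^m)\simeq L(j)^{\circ m}$ symmetric polynomials of positive degree in $x_1,\dots,x_m$ act by $0$, and $x_1$, $x_m$ have minimal polynomial $t^m$. For $S$ simple, $L(j)\circ S$ has simple head. Simples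 are absolutely simple. $K(R\text{-gmod})$ is a domain. Example: $\varepsilon_2(L(21))=1$, $\varepsilon_2^*(L(21))=0$.

**Fact 3 (Mackey; [KL, Prop. 2.18]).** Up to shifts there are exact sequences
$$0\to M\circ E_k^*N\to E_k^*(M\circ N)\to E_k^*M\circ N\to0,\qquad0\to E_kM\circ N\to E_k(M\circ N)\to M\circ E_kN\to0,$$
with $x_{\rm last}$ (resp. $x_1$) acting through the factor to which $E_k^*$ (resp. $E_k$) is applied. If $\varepsilon_j(M)\le m$ and $\varepsilon_j(N)\le m'$, then $\varepsilon_j(M\circ N)\le m+m'$, and $e(j^{m+m'},*)(M\circ N)$ is, up to shift, induced from $e(j^m,*)M\otimes e(j^{m'},*)N$, both in the $R(\bullet\,\alpha_j)$-variables and in the others. In particular $\varepsilon_j$ and $\varepsilon_j^*$ are additive under $\circ$.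

**Fact 4 ([KKKO, KKOP]).** For $S$ simple there are renormalized R-matrices $r\colon R(\alpha_i)\circ S\to S\circ R(\alpha_i)$ and $r'$ back, of degrees $(\alpha_i,\alpha_i)\varepsilon_i(S)+(\alpha_i,\mathrm{wt}\,S)$ and $(\alpha_i,\alpha_i)\varepsilon_i^*(S)+(\alpha_i,\mathrm{wt}\,S)$. They commute with $x$ and are nonzero mod $x$; the images of their reductions are simple; $r'r$ and $rr'$ are the same nonzero element of $\mathbf k[x]$.

**Fact 5 (the modules $\mathsf C_\Lambda$; [KKKO, KKOP, KK]).** $\mathsf C_\Lambda\circ\mathsf C_{\Lambda'}\simeq\mathsf C_{\Lambda+\Lambda'}$, $\varepsilon_j(\mathsf C_\Lambda)=\langle h_{j^*},\Lambda\rangle$, $\varepsilon_j^*(\mathsf C_\Lambda)=\langle h_j,\Lambda\rangle$. If $\Lambda=\lambda_l,\dots,\lambda_0=w_0\Lambda$ with $\lambda_{k-1}=s_{i_k}\lambda_k$ and $m_k=\langle h_{i_k},\lambda_k\rangle>0$, then $\mathsf C_\Lambda=\tilde f_{i_1}^{m_1}\cdots\tilde f_{i_l}^{m_l}\mathbf 1$ and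
$$e(i_1^{m_1}\cdots i_l^{m_l})\mathsf C_\Lambda\cong L(i_1^{m_1})\otimes\cdots\otimes L(i_l^{m_l});$$
we call $i_1^{m_1}\cdots i_l^{m_l}$ an extremal word. $\mathsf C_\Lambda$ is the unique simple module of the cyclotomic algebra $R^\Lambda(\Lambda-w_0\Lambda)$, the quotient of $R(\Lambda-w_0\Lambda)$ by the relations $x_{\rm last}^{\langle h_{\nu_{\rm last}},\Lambda\rangle}e(\nu)=0$. It is projective over it: for $Z$ in a block of weight $\lambda$ with $\langle h_i,\lambda\rangle=m\ge0$ at the top of its $i$-strings, $E_i^{(m)}F_i^{(m)}Z\simeq Z$; so by adjunction the projective $F_{i_1}^{(m_1)}\cdots F_{i_l}^{(m_l)}\mathbf 1$ has endomorphism ring $\mathbf k$, and as the block has one simple it is Morita equivalent to $\mathbf k$. If $e(\nu)\mathsf C_\Lambda\ne0$, then $\Lambda-(\text{sum of any suffix of }\nu)$ is a weight of $V(\Lambda)$. Finally, [KK] works over a graded commutative base ring $\bigoplus_{n\ge0}\mathbf k_n$ with $\mathbf k_0$ a field and with arbitrary monic homogeneous cyclotomic polynomials of degree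 $\langle h_i,\Lambda\rangle$, and shows, for the relation at the first strand, that $R^\Lambda(\beta+\alpha_i)e(\beta,i)$ is a finitely generated projective right $R^\Lambda(\beta)$-module.

## 3. Nilpotent families and their duals

We study $P_n(i)$ as the simple module $L(i)$ moving in a family over the ring $A=\mathbf k[z]/(z^n)$, with $z$ acting as $x_1$. To dualize families we need a tensor product over $A$.

**Definition.** Let $\deg z>0$. $\mathscr C_A$ is the abelian category of pairs $(X,z_X)$, $X\in\mathscr C$, $z_X\in\mathrm{End}^\bullet(X)$ of degree $\deg z$, $z_X^n=0$. Put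
$$X\circ_AY=\mathrm{coker}\big(z_X\circ1-1\circ z_Y\colon X\circ Y\to X\circ Y\big),$$
with $z$ acting by $z_X\circ1=1\circ z_Y$.

As $\circ$ is right exact in each variable, $(X\circ_AY)\circ_AW$ and $X\circ_A(Y\circ_AW)$ are both the quotient of $X\circ Y\circ W$ by the images of $z_X-z_Y$ and $z_Y-z_W$; this gives the associativity constraint, and the pentagon is inherited from $\mathscr C$. The unit is $1_A=A\otimes\mathbf 1$, since $(A\otimes X)/(z\otimes1-1\otimes z_X)=X$. So $\mathscr C_A$ is monoidal. The functors $X\mapsto A\otimes X$ from $\mathscr C$ to $\mathscr C_A$ and $X\mapsto X/zX$ from $\mathscr C_A$ to $\mathscr C$ are monoidal; for the second, $(X\circ_AY)/z$ and $X/z\circ Y/z$ are both the quotient of $X\circ Y$ by the images of $z_X$ and $z_Y$. For $Z\in\mathscr C$ we write $Z\circ Y$ for $(A\otimes Z)\circ_AY$. The same constructions apply to $R\text{-gmod}$, and $\Phi$, being exact and monoidal, commutes with them.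

**Definition.** $X\in\mathscr C_A$ is flat if $\ker z=z^{n-1}X$.

Example: $P_n(i)$ with $z=x_1$ is flat; so is $\Phi(V)$ for every $R\otimes A$-module $V$ of finite length that is free over $A$. On the other hand $L(i)$ with $z=0$ is not flat if $n\ge2$.

Let $X$ be flat. For $k\le n-2$ the surjection $z\colon z^kX/z^{k+1}X\to z^{k+1}X/z^{k+2}X$ is an isomorphism: if $zu=zv$ with $u\in z^kX$, $v\in z^{k+1}X$, then $u-v\in\ker z=z^{n-1}X\subset z^{k+1}X$. (We argue with elements, as one may in an abelian category.) Hence $z^kX/z^{k+1}X\simeq X/zX$ for all $k<n$, $\ker z\simeq X/zX$, and the length of $X$ is $n$ times that of $X/zX$. Conversely this length equality implies flatness: then all the surjections $X/zX\to z^kX/z^{k+1}X$ are isomorphisms, so $z^{n-1}X$ and $\ker z$ (which has the length of $X/zX$) have equal length, and $z^{n-1}X\subset\ker z$.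

If $G$ is invertible in $\mathscr C_A$, then $G\circ_A-$ and $-\circ_AG$ are autoequivalences commuting with $z$, so they preserve flatness.

For $X\in\mathscr C_A$ we make $\mathscr D(X)$ an $A$-object by $\mathscr D(z_X)$. Recall $\mathrm{ev}(\mathscr D(f)\circ1)=\mathrm{ev}(1\circ f)$ for endomorphisms $f$ of $X$, and the adjunction $\mathrm{Hom}(Y\circ X,\mathbf 1)\cong\mathrm{Hom}(Y,\mathscr D X)$, $\varphi\mapsto\mathrm{ev}(\varphi\circ1)$ from right to left. If $X$ is flat, then $\mathscr D(X)/z=\mathscr D(\ker z_X)\simeq\mathscr D(X/z)$, and by the length criterion $\mathscr D(X)$ is flat.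

**Lemma 1 (the canonical pairing).** Let $X\in\mathscr C_A$ be flat and nonzero. There is a morphism $\epsilon_X\colon\mathscr D(X)\circ_AX\to1_A$ in $\mathscr C_A$ (up to shift) that is nonzero mod $z$.

*Proof.* Since $\mathrm{ev}(\mathscr D(z)\circ1)=\mathrm{ev}(1\circ z)$, $\mathrm{ev}$ induces $e\colon W:=\mathscr DX\circ_AX\to\mathbf 1$. Put $\epsilon_X=\sum_{k=0}^{n-1}z^k\otimes e\,z_W^{\,n-1-k}\colon W\to A\otimes\mathbf 1$, homogeneous of degree $(n-1)\deg z$. It is $A$-linear: $\epsilon_Xz_W$ and $z\epsilon_X$ both equal $\sum_{k=1}^{n-1}z^k\otimes e\,z_W^{n-k}$, as $z_W^n=0$ and $z^n=0$. Modulo $z$ only $k=0$ survives, so $\epsilon_X$ mod $z$ is the map $W/z\to\mathbf 1$ induced by $e\,z_W^{n-1}$. Its pullback to $\mathscr DX\circ X$ is $\mathrm{ev}(1\circ z_X^{n-1})=\mathrm{ev}(\mathscr D(z_X^{n-1})\circ1)$, which corresponds by adjunction to $\mathscr D(z_X^{n-1})\ne0$. $\square$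

**Lemma 2 (invertibility lifts).** If $X\in\mathscr C_A$ is flat and $X/zX$ is invertible in $\mathscr C$, then $X$ is invertible in $\mathscr C_A$, with inverse $\mathscr D(X)$.

*Proof.* Let $W=\mathscr DX\circ_AX$. As $W/zW\simeq\mathscr D(X/z)\circ X/z\simeq\mathbf 1$ is simple, $W$ has length $\le n$. By Lemma 1, $\epsilon_X$ mod $z$ is a nonzero map between simple objects, so an isomorphism. Hence $\mathrm{coker}\,\epsilon_X$ vanishes mod $z$, so it vanishes, $z$ being nilpotent; $1_A$ has length $n$, so $\epsilon_X$ is an isomorphism. The same argument for the right dual, the exact anti-equivalence $\mathscr D^{-1}$ and the pairing $X\circ\mathscr D^{-1}X\to\mathbf 1$, gives $X\circ_A\mathscr D^{-1}X\simeq1_A$. So $X$ has a left inverse $\mathscr DX$ and a right inverse, and they agree. $\square$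

**Lemma 3 (a pairing computes the dual).** Let $V,X\in\mathscr C_A$ be flat with simple reductions mod $z$, $G$ invertible in $\mathscr C_A$, and $\epsilon\colon V\circ_AX\to G$ nonzero mod $z$. Then $\mathscr D(X)\simeq G^{-1}\circ_AV$ as $A$-objects.

*Proof.* Replace $V$ by $G^{-1}\circ_AV$, which is again flat with simple reduction, and $\epsilon$ by $G^{-1}\circ_A\epsilon$, which is still nonzero mod $z$. So let $G=1_A$. Let $\theta\colon1_A\to\mathbf 1$ be the coefficient of $z^{n-1}$, let $e$ be the composite $V\circ X\to V\circ_AX\to1_A\to\mathbf 1$ of the projection, $\epsilon$ and $\theta$, and let $\varphi\colon V\to\mathscr D(X)$ be the morphism with $e=\mathrm{ev}(\varphi\circ1)$. It is $A$-linear, because $e(z\circ1)=e(1\circ z)$. Now $\theta z^{n-1}$ is reduction mod $z$, so $e(z^{n-1}\circ1)$ is the composite of $V\circ X\to V/z\circ X/z$ with $\epsilon$ mod $z$. It is nonzero, hence $\varphi z^{n-1}\ne0$. If $K=\ker\varphi$ were nonzero, it would be $z$-stable, so $K\cap\ker z\ne0$; as $\ker z=z^{n-1}V$ is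 simple, $K\supset z^{n-1}V$, a contradiction. So $\varphi$ is mono, and both sides have length $n$. $\square$

**Lemma 4.** If $X\in\mathscr C_A$ is flat with simple reduction and $G$ is invertible in $\mathscr C_A$, then $\mathscr D(X\circ_AG)\simeq G^{-1}\circ_A\mathscr D(X)$ and $\mathscr D(G\circ_AX)\simeq\mathscr D(X)\circ_AG^{-1}$ in $\mathscr C_A$. Hence $\mathscr D^3(X\circ_AG)\simeq G^{-1}\circ_A\mathscr D^3(X)$.

*Proof.* Apply Lemma 3 to the pairings $(G^{-1}\circ_A\mathscr DX)\circ_A(X\circ_AG)\to G^{-1}\circ_AG=1_A$ and $(\mathscr DX\circ_AG^{-1})\circ_A(G\circ_AX)\to1_A$ built from $\epsilon_X$. All objects here are flat with simple reductions. For the last formula apply the two rules in turn: $\mathscr D(X\circ_AG)\simeq G^{-1}\circ_A\mathscr DX$, whose dual is $\mathscr D^2X\circ_AG$, whose dual is $G^{-1}\circ_A\mathscr D^3X$. $\square$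

## 4. The families $P_n(1)$ in types $A_1$ and $A_2$

*Type $A_1$.* View $P_n=P_n(1)$ as an $A$-object with $z=x_1$. It is flat, and its reduction $L(1)=\mathsf C_1$ is invertible. By Lemma 2, $\mathscr D(P_n)$ is the inverse of $P_n$ in $\mathscr C_A$. The same lemma applies to $\mathscr D(P_n)$, so $\mathscr D^2(P_n)\simeq P_n$ in $\mathscr C_A$, and $\mathscr D^6(P_n)\simeq P_n$ with $\mathscr D^6(x_1)$ going to $x_1$. The guess survives.

*Type $A_2$.* The sensible first approach is this: dualize $P_n(1)$ step by step, in the way one dualizes $L(1)$, keeping track of $x_1$, and then pass to all modules by presentations. For $L(1)$, the first dual comes from the map $L(2)\circ L(1)\to L(21)=\mathsf C_1$, so $\mathscr D(L(1))\simeq\mathsf C_1^{-1}\circ L(2)$. For the family we would like a map from $L(2)\circ P_n(1)$ onto something invertible. For $a,b\in A$ of degree $\deg x$ let $L(2)_a$, $L(1)_b$ be the module $A$ with $x=a$, $x=b$. Then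
$$L(2)_a\circ_AL(1)_b=Av\oplus A\tau v,\quad v\in e(21),\quad x_1v=av,\ x_2v=bv,\quad\tau^2v=Q_{21}(a,b)v.$$
A quotient that is $A$-free of rank one with word $(2,1)$ must kill $\tau v$, which has word $(1,2)$, hence $\tau^2v$. So it exists only if $Q_{21}(a,b)=0$. Here $Q_{21}(u,v)=t_{21}u+t_{12}v$ with nonzero coefficients. If only the letter $1$ moves ($a=0$, $b=z$), this is $t_{12}z\ne0$, and the first approach stops: the invertible object $L(21)$ cannot be deformed in its letter $1$ alone. If we let the letter $2$ move along, with $t_{21}a+t_{12}b=0$, the quotient exists, and Lemma 3 gives $\mathscr D(L(1)_b)\simeq L(21)_{a,b}^{-1}\circ_AL(2)_a$, where $L(21)_{a,b}$ is $A$ with $x_1=a$, $x_2=b$, $\tau=0$.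

So the duals of a family exist as families, but the invertible factors are dragged along. After six steps we should expect $L(1)_b$ twisted by a deformed version of $\mathsf C_\lambda$, $\lambda=\alpha_1-\alpha_2=3\Lambda_1-3\Lambda_2$, whereas the guess predicts a twist by the constant $\mathsf C_\lambda$. The proof of Theorem 1 makes the dragging systematic and then shows that the two outcomes are different objects.

## 5. Translating all variables at once

**Step 1: an automorphism that moves every letter.** We want a deformation of all modules simultaneously, compatible with convolution. Let $I_0$ be a simply laced component of $I$. For adjacent $a,b\in I_0$ homogeneity gives $Q_{ab}(u,v)=t_{ab}u+t_{ba}v$ with $t_{ab},t_{ba}\in\mathbf k^\times$. The diagram is a tree, so we can choose $c_a\in\mathbf k^\times$ $(a\in I_0)$ with $t_{ab}c_a+t_{ba}c_b=0$ on edges; put $c_a=0$ for $a\notin I_0$. Let $\deg z=\deg x$ for colors in $I_0$. Then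
$$e(\nu)\mapsto e(\nu),\qquad x_ke(\nu)\mapsto(x_k+c_{\nu_k}z)e(\nu),\qquad\tau_k\mapsto\tau_k$$
defines an automorphism of the graded $A$-algebra $A\otimes R(\beta)$, with inverse given by $-c$. Indeed, $Q_{ab}(x_k,x_{k+1})$ is unchanged: for edges in $I_0$ by the choice of $c$, for non-adjacent colors because it is constant, outside $I_0$ because nothing moves. In $\tau_kx_l-x_{s_k(l)}\tau_k$ applied to $e(\nu)$ the shifts are $c_{\nu_l}z$ and $c_{(s_k\nu)_{s_k(l)}}z$, which are equal. The right sides of the braid relations are constants for edges inside $I_0$ (namely $t_{ab}$), $0$ for non-adjacent colors, and untouched outside. The automorphism restricts to $R(\beta)\otimes R(\gamma)\subset R(\beta+\gamma)$ as the corresponding automorphism.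

**Step 2: the functor $T$ on $R\text{-gmod}$.** Let $T(X)$ be $A\otimes X$ with $R$-action twisted by this automorphism $\theta$ ($a$ acts as $\theta(a)$). $T$ is exact, $T(X)$ is $A$-free, and $T(X)/z=X$. For a module $Z$ over the parabolic subalgebra, $a\otimes v\mapsto\theta(a)\otimes v$ identifies $\mathrm{Ind}(Z^\theta)$ with $(\mathrm{Ind}\,Z)^\theta$; so $T(X\circ Y)\cong T(X)\circ_AT(Y)$ coherently. Thus $\Phi T\colon R\text{-gmod}\to\mathscr C_A$ is monoidal. Example: $T(L(i))=\mathbf k[z]/(z^n)$ with $x=c_iz$; as $c_i\ne0$ for $i\in I_0$, $T(L(i))\cong P_n(i)$ as an $R(\alpha_i)$-module. For $A_2$, $T(L(21))$ is $A$ with $x_1=c_2z$, $x_2=c_1z$, $\tau=0$, the module met in Section 4.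

**Step 3: extension to $\mathscr C$.** We check the hypotheses of the universal property. $\Phi T(R_{\mathsf C_k}(X))$ is invertible, since $R_{\mathsf C_k}(X)$ is (1a). $\Phi T(\mathsf C_k)$ is flat with reduction $\mathsf C_k$, hence invertible by Lemma 2. So $\Phi T$ extends to a monoidal functor $T\colon\mathscr C\to\mathscr C_A$. The functor $T(-)/z$ is monoidal and restricts to $\Phi$ on $R\text{-gmod}$, so $T(-)/z\simeq\mathrm{id}_{\mathscr C}$ by uniqueness. And $T(Y)$ is flat for every $Y$: writing $Y\simeq\Phi(X)\circ\mathsf C_{-\Lambda}$ we have $T(Y)\simeq\Phi(T(X))\circ_AT(\mathsf C_\Lambda)^{-1}$.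

**Step 4: $T$ commutes with duals of simples.** Let $Y\in\mathscr C$ be simple; then so is $\mathscr DY$. The map $T(\mathrm{ev})\colon T(\mathscr DY)\circ_AT(Y)\to T(\mathbf 1)=1_A$ reduces mod $z$ to $\mathrm{ev}\ne0$, and Lemma 3 gives $\mathscr D(T(Y))\simeq T(\mathscr DY)$ as $A$-objects. Iterating six times and using (1) for $L(i)$, $i\in I_0$, with $\lambda:=\alpha_i+w_0\alpha_i=\alpha_i-\alpha_{i^*}$, we obtain
$$\mathscr D^6(T(L(i)))\simeq T(\mathscr D^6L(i))\simeq T(L(i))\circ_AT(\mathsf C_\lambda)\quad\text{as $A$-objects.}\tag{2}$$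

For $A_2$ and $i=1$ the right side is $T(L(1))\circ_AT(L(21))^{\circ3}\circ_AT(L(12))^{\circ-3}$, with every factor deformed. In $M\circ\mathsf C_{3\Lambda_1-3\Lambda_2}$ only $L(1)$ is deformed.

## 6. Null modules, and the failure for $i\ne i^*$

From now on $i\ne i^*$ and $n\ge4$. The component $I_0$ of $i$ is of type $A$, $D$ or $E_6$, so Section 5 applies, and $M\cong T(L(i))$ as a module. It remains to distinguish $T(L(i))\circ_AT(\mathsf C_\lambda)$ from $M\circ\mathsf C_\lambda$ as objects of $\mathscr C$, without an $A$-structure given on the second. We look at the first letters of color $j:=i^*$: they come only from the $\mathsf C$'s, and they are moved by $T$ but not in $M\circ\mathsf C_\lambda$. Note $j\ne i$, $j\in I_0$, $j^*=i$.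

**Definition.** Let $\mathsf e_k$ be the elementary symmetric polynomials in $x_1,\dots,x_m$. $Y\in R\text{-gmod}$ is $m$-null if $\varepsilon_j(Y)\le m$ and $\mathsf e_1,\dots,\mathsf e_m$ act by $0$ on $e(j^m,*)Y$.

Example ($A_2$, $i=1$, $j=2$): $L(21)$ is $1$-null, since $x_1=0$; $T(L(21))$ is not, since $x_1=c_2z\ne0$.

**Step 1: calculus of null modules.** We need to see how nullness behaves in products. Symmetric polynomials are central in $R((m+m')\alpha_j)$. So by Fact 3, if $\varepsilon_j(Y)\le m$ and $\varepsilon_j(Y')\le m'$, then $\mathsf e_k$ acts on $e(j^{m+m'},*)(Y\circ Y')$ as $\mathrm{Ind}\big(\sum_{a+b=k}\mathsf e_a\otimes\mathsf e_b\big)$. Hence: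

* (a) An $m$-null module convolved with an $m'$-null module is $(m+m')$-null, because every term with $k\ge1$ has $a\ge1$ or $b\ge1$. Quotients of $m$-null modules are $m$-null.
* (b) If $\varepsilon_j(Y)\le m$, $Y$ is not $m$-null, and $Y'$ is $m'$-null with $\varepsilon_j(Y')=m'$, then $Y\circ Y'$ and $Y'\circ Y$ are not $(m+m')$-null. Some $\mathsf e_k$, $1\le k\le m$, is nonzero on $e(j^m,*)Y$; on the product it acts as $\mathrm{Ind}(\mathsf e_k\otimes1)$, resp. $\mathrm{Ind}(1\otimes\mathsf e_k)$, which is nonzero since $\mathrm{Ind}$ is exact and faithful and $e(j^{m'},*)Y'\ne0$.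
* (c) $\mathsf C_\Lambda$ is $\langle h_i,\Lambda\rangle$-null with $\varepsilon_j(\mathsf C_\Lambda)=\langle h_{j^*},\Lambda\rangle=\langle h_i,\Lambda\rangle$, by Facts 2 and 5.
* (d) $Y$ is $0$-null if and only if $\varepsilon_j(Y)=0$; for instance $L(i)$ and $M$.

**Step 2: $T$ destroys nullness.** Write $\lambda=\lambda_+-\lambda_-$ with $\lambda_\pm\in\mathsf P_+$ of disjoint support, and $m:=\langle h_i,\lambda\rangle=2-a_{ii^*}\in\{2,3\}$. So $\langle h_i,\lambda_+\rangle=m$ and $\langle h_i,\lambda_-\rangle=0$. Let $X=L(i)\circ\mathsf C_{\lambda_+}$. By (a), (c), (d) and Fact 3, $X$ is $m$-null with $\varepsilon_j(X)=m$. On $e(j^m,*)T(X)=A\otimes e(j^m,*)X\ne0$, $\mathsf e_m$ acts as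
$$\prod_{a=1}^m(x_a+c_jz)=\sum_{a=0}^m\mathsf e_a(x)(c_jz)^{m-a}=(c_jz)^m\ne0,$$
because $m\le3<n$. So $T(X)$ is not $m$-null, while $\varepsilon_j(T(X))=m$.

**Step 3: bringing a hypothetical isomorphism down to modules.** Suppose $\mathscr D^6(M)\simeq M\circ\mathsf C_\lambda$ in $\mathscr C$. By (2), $T(L(i))\circ_AT(\mathsf C_\lambda)\simeq\Phi(M)\circ\mathsf C_\lambda$ as objects of $\mathscr C$. Transport the $A$-action from left to right. As $-\circ\mathsf C_\lambda$ is an equivalence, it becomes $\zeta\circ\mathsf C_\lambda$ with $\zeta\in\mathrm{End}^\bullet(\Phi M)$, $\zeta^n=0$. We know nothing else about $\zeta$, but we can realize it on modules: let $f\colon\mathsf C_\Lambda\circ M\to M\circ\mathsf C_\Lambda$ represent $\zeta$, and put $Y:=M\circ\mathsf C_\Lambda$, $z_Y:=f\,R_{\mathsf C_\Lambda}(M)^{-1}$. Then $\Phi(z_Y)=\zeta\circ\mathsf C_\Lambda$, so $z_Y^n=0$ by faithfulness. Thus $Y$ is an $A$-object of $R\text{-gmod}$ and $(\Phi M,\zeta)\circ\mathsf C_\Lambda=\Phi(Y)$. Multiplying by $\mathsf C_\Lambda$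 on the right and using $\mathsf C_\lambda\circ\mathsf C_\Lambda\simeq\mathsf C_\Lambda\circ\mathsf C_\lambda$,
$$T(L(i))\circ_AT(\mathsf C_\lambda)\circ\mathsf C_\Lambda\simeq\Phi(Y)\circ\mathsf C_\lambda\quad\text{in }\mathscr C_A.$$

**Step 4: clearing the negative powers.** We must get rid of $T(\mathsf C_{\lambda_-})^{-1}$ and $\mathsf C_{\lambda_-}^{-1}$. Apply $-\circ_AT(\mathsf C_{\lambda_-})$. By (1d) for the object $T(\mathsf C_{\lambda_-})\in R\text{-gmod}$, and by naturality for its endomorphism $z$, $\mathsf C_\Lambda$ and $\mathsf C_\lambda$ commute with $T(\mathsf C_{\lambda_-})$ $A$-linearly. As $T(\mathsf C_\lambda)\simeq T(\mathsf C_{\lambda_+})\circ_AT(\mathsf C_{\lambda_-})^{-1}$ and $T(L(i))\circ_AT(\mathsf C_{\lambda_+})\simeq T(X)$, we get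
$$T(X)\circ\mathsf C_\Lambda\simeq\big(\Phi(Y)\circ_AT(\mathsf C_{\lambda_-})\big)\circ\mathsf C_\lambda.$$
Apply $-\circ\mathsf C_{\lambda_-}$. This gives $\Phi(N_1)\simeq\Phi(N_2)$ with
$$N_1=T(X)\circ\mathsf C_\Lambda\circ\mathsf C_{\lambda_-},\qquad N_2=\big(Y\circ_AT(\mathsf C_{\lambda_-})\big)\circ\mathsf C_{\lambda_+}.$$

**Step 5: the contradiction.** By (1b), $\mathsf C_{\Lambda'}\circ N_1\simeq N_2\circ\mathsf C_{\Lambda'}$ in $R\text{-gmod}$ for some $\Lambda'$. Put $l=\langle h_i,\Lambda\rangle$, $l'=\langle h_i,\Lambda'\rangle$. On the left, $\mathsf C_{\Lambda'}$, $\mathsf C_\Lambda$, $\mathsf C_{\lambda_-}$ are $l'$-, $l$-, $0$-null with $\varepsilon_j=l',l,0$, and $T(X)$ is not $m$-null; by (b) the left side is not $(l'+m+l)$-null. On the right, $N_2$ is a quotient of $M\circ\mathsf C_\Lambda\circ T(\mathsf C_{\lambda_-})\circ\mathsf C_{\lambda_+}$, whose factors are $0$-, $l$-, $0$- and $m$-null; for the third, $\varepsilon_j(T(\mathsf C_{\lambda_-}))=\varepsilon_j(\mathsf C_{\lambda_-})=\langle h_i,\lambda_-\rangle=0$.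 By (a) the right side is $(l+m+l')$-null. This contradiction proves Theorem 1. $\square$

## 7. When $w_0=-1$: from $P_n(i)$ to all objects

Let $w_0=-1$ on $\mathsf Q$. Then $\beta+w_0\beta=0$ and the conjecture says $F:=\mathscr D^6\simeq\mathrm{id}$ on each $\mathscr C_\beta$; $F$ is an exact monoidal autoequivalence. The conjecture implies (H), by naturality for the endomorphism $x_1$ of $P_n(i)$. Assume (H). The plan is that $R(\beta)$ is built from copies of $\mathbf k[x]$ and crossings $\tau$; we match the copies of $\mathbf k[x]$ by (H), show that crossings are matched up to scalars, remove the scalars, and extend by presentations.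

**Step 1: compatible isomorphisms on the $P_n(i)$.** We want a rigid choice in (H). Let $F(L(i))\simeq q^{h_i}L(i)$. An $x$-linear degree-$0$ endomorphism of $P_n(i)$ in $\mathscr C$ is scalar: subtract its scalar mod $x$; if the remainder $\vartheta$ is nonzero, take the maximal $r\ge1$ with $\vartheta(P_n(i))\subset x^rP_n(i)$. Then $\vartheta$ kills $xP_n(i)$ modulo $x^{r+1}P_n(i)$ and induces a nonzero degree-$0$ map $L(i)\to x^rP_n(i)/x^{r+1}P_n(i)$. The target is a nontrivial shift of $L(i)$, and $\mathrm{End}^\bullet(L(i))=\mathbf k$ sits in degree $0$: impossible. So, fixing the isomorphism for $n=1$, rescaling the isomorphisms of (H) gives unique $x$-linear isomorphisms $F(P_n(i))\cong q^{h_i}P_n(i)$ that reduce to the fixed one mod $x$, and by uniqueness they are compatible for varying $n$. They define $f_i\colon F(\hat P(i))\cong q^{h_i}\hat P(i)$ in $\mathrm{Pro}(\mathscr C)$, the category of formal inverse limits, where $\hat P(i)=\text{"}\varprojlim\text{"}P_n(i)$.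

**Step 2: words.** For a word $\nu$ of weight $\beta$ put $\hat P(\nu)=\hat P(\nu_1)\circ\hat P(\nu_2)\circ\cdots$ and $f_\nu=f_{\nu_1}\circ f_{\nu_2}\circ\cdots$. Here $P_n(\nu_1)\circ P_n(\nu_2)\circ\cdots=R(\beta)e(\nu)/\sum_lR(\beta)x_l^ne(\nu)$. Let $Z_+$ be the ideal of positive-degree elements in the central subring of $R(\beta)$ formed by the polynomials in the $x$'s symmetric in each color. The left ideals $\sum_lR(\beta)x_l^ne(\nu)$ are cofinal with $Z_+^NR(\beta)e(\nu)$. Indeed $x_l$ is a root of $\prod(t-x_{l'})$, the product over the positions $l'$ of its color; if there are $d$ of them, $x_l^{d}e(\nu)\in Z_+\mathbf k[x]e(\nu)$, so $x_l^{dN}e(\nu)\in Z_+^NR(\beta)e(\nu)$. Conversely, a monomial in the $x$'s of sufficiently high total degree is divisible by some $x_l^n$. So $\hat P(\nu)=\text{"}\varprojlim_N\text{"}R(\beta)e(\nu)/Z_+^NR(\beta)e(\nu)$, and right multiplication by $R(\beta)$ acts on $\bigoplus_\nu\hat P(\nu)$. This action is generated by the $x_l$, acting by $x$ on the $l$-th factor, and by the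 maps $\tau_{ij}\colon\hat P(i)\circ\hat P(j)\to\hat P(j)\circ\hat P(i)$ of degree $-(\alpha_i,\alpha_j)$ at neighboring factors.

**Step 3: crossings are matched up to scalars.** We claim that
$$\tau'_{ij}:=f_{(j,i)}F(\tau_{ij})f_{(i,j)}^{-1}=c_{ij}\tau_{ij},\qquad c_{ii}=1,\quad c_{ij}c_{ji}=1.\tag{3}$$
Let $X=L(i)\circ L(j)$, $Y=L(j)\circ L(i)$, $\hat X=\hat P(i)\circ\hat P(j)$, $\hat Y=\hat P(j)\circ\hat P(i)$, $\mathfrak m=(x_i,x_j)$ (for $i=j$, $\mathfrak m=(x_1,x_2)$). Since $R(\beta)e(\nu)$ is free as a right module over the polynomials in the $x$'s, $\mathfrak m^r\hat Y/\mathfrak m^{r+1}\hat Y\simeq(\mathfrak m^r/\mathfrak m^{r+1})\otimes Y$.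

*Case $i\ne j$.* First we show $\mathrm{Hom}^\bullet_{\mathscr C}(X,Y)=\mathbf k\bar\tau$, in degree $-(\alpha_i,\alpha_j)$, where $\bar\tau$ is $\tau_{ij}$ mod $\mathfrak m$. If $i,j$ are not adjacent, $\bar\tau$ is an isomorphism between simple objects, and (1c) gives the claim. If they are adjacent, $X$ has basis $v,\tau v$, head $L(ij)$ and socle $L(ji)$, and $Y$ the reverse. In $\mathscr C$ we have $L(ij)\not\simeq L(ji)$: otherwise $\mathsf C_\Lambda\circ L(ij)\simeq L(ji)\circ\mathsf C_\Lambda$ for some $\Lambda$ by (1b), but by additivity $\varepsilon_i$ is $\varepsilon_i(\mathsf C_\Lambda)+1$ on the left and $\varepsilon_i(\mathsf C_\Lambda)$ on the right. Also $X$ is non-split in $\mathscr C$: a nontrivial idempotent of $\Phi X$, represented by $g\colon\mathsf C_\Lambda\circ X\to X\circ\mathsf C_\Lambda$, gives by faithfulness the nontrivial idempotent $g\,R_{\mathsf C_\Lambda}(X)^{-1}$ of $X\circ\mathsf C_\Lambda\simeq L(i)\circ(\mathsf C_\Lambda\circ L(j))$; but $\mathsf C_\Lambda\circ L(j)$ is simple, so this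 module has simple head by Fact 2 and is indecomposable. Likewise for $Y$. So the image of a nonzero map $X\to Y$ cannot be all of $X$ (the heads differ), hence it is $L(ij)$, the unique simple quotient of $X$ and the unique simple subobject of $Y$; by (1c) the map is unique up to a scalar. As $\bar\tau\ne0$, the claim on $\mathrm{Hom}^\bullet$ follows.

Now $\tau'_{ij}$ and $\tau_{ij}$ are $\mathbf k[x_i,x_j]$-linear of the same degree. Choose $c$ with $\psi:=\tau'_{ij}-c\tau_{ij}\equiv0$ mod $\mathfrak m$. If $\psi\ne0$, take the maximal $r\ge1$ with $\psi(\hat X)\subset\mathfrak m^r\hat Y$; by linearity $\psi$ induces a nonzero map $X\to(\mathfrak m^r/\mathfrak m^{r+1})\otimes Y$ of degree $-(\alpha_i,\alpha_j)$. But $\mathfrak m^r/\mathfrak m^{r+1}$ lives in positive degrees, so such maps have degree $>-(\alpha_i,\alpha_j)$. Contradiction. From $\tau_{ji}\tau_{ij}=Q_{ij}(x_i,x_j)\ne0$, which is preserved by the $f$'s, we get $c_{ij}c_{ji}=1$.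

*Case $i=j$.* The relations between $\tau$ and $x_1,x_2$ have the same constants $\pm1$ for $\tau'_{ii}$ and $\tau_{ii}$, so $\psi=\tau'_{ii}-\tau_{ii}$ satisfies $\psi x_1=x_2\psi$, $\psi x_2=x_1\psi$ and $\psi(\mathfrak m\hat X)\subset\mathfrak m\,\psi(\hat X)$; it has degree $-(\alpha_i,\alpha_i)<0$. If $\psi\ne0$, it induces as above, for some $r\ge0$, a nonzero map $X\to(\mathfrak m^r/\mathfrak m^{r+1})\otimes X$ of negative degree. Since $X=L(i)\circ L(i)$ is simple, such maps have degree $\ge0$. Contradiction.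

**Step 4: removing the scalars.** We rescale so that crossings match exactly. Order $I$; put $a_\nu=\prod_{k<l,\ \nu_k>\nu_l}c_{\nu_k\nu_l}$ and $g_\nu=a_\nu f_\nu$. Then
$$g_{s_k\nu}F(\tau_k)g_\nu^{-1}=\frac{a_{s_k\nu}}{a_\nu}\,c_{\nu_k\nu_{k+1}}\,\tau_k=\tau_k,$$
because for $\nu_k<\nu_{k+1}$ the factor is $c_{\nu_{k+1}\nu_k}c_{\nu_k\nu_{k+1}}=1$, for $\nu_k>\nu_{k+1}$ it is $c_{\nu_k\nu_{k+1}}^{-1}c_{\nu_k\nu_{k+1}}=1$, and for equal letters it is $c_{\nu_k\nu_k}=1$. So the $g_\nu$ commute with the whole right $R(\beta)$-action. The price is that they are multiplicative only up to scalars: $g_{\nu\nu'}=b(\beta,\beta')\,g_\nu\circ g_{\nu'}$, where $b(\beta,\beta')$, the product of $c_{\nu_k\nu'_l}$ over $\nu_k>\nu'_l$, depends only on $\beta,\beta'$ and extends to a bimultiplicative function on $\mathsf Q\times\mathsf Q$.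

**Step 5: the natural isomorphism on $R\text{-gmod}$.** We extend by presentations. $R(\beta)e(\nu)/Z_+^N$ is the cokernel of finitely many right multiplications into $\hat P(\nu)$, so the $g_\nu$ descend to it. For $M\in R(\beta)\text{-gmod}$ take a presentation $G_1\to G_0\to M\to0$ by finite sums of shifts of modules $R(\beta)e(\nu)$. For $N\gg0$ we have $Z_+^NM=0$ and $M=\mathrm{coker}(G_1/Z_+^N\to G_0/Z_+^N)$, and $G_1\to G_0$ is a matrix of right multiplications. Applying the exact functor $F\Phi$, the $g_\nu$ induce $\xi_M\colon F(M)\cong q^{h_\beta}M$, with $h_\beta$ additive in $\beta$. A morphism $M\to M'$ of any degree lifts to $G_0\to G_0'$, again a matrix of right multiplications, with which the $g$'s commute; so $\xi$ is natural, and (taking the identity of $M$) independent of choices. Finally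
$$\xi_{M\circ N}=b(\beta_M,\beta_N)\,\xi_M\circ\xi_N\qquad(M,N\text{ of weights }-\beta_M,-\beta_N):\tag{4}$$
on $(R(\beta_M)e(\nu)/Z_+^K)\circ(R(\beta_N)e(\nu')/Z_+^K)$, a quotient of $\hat P(\nu\nu')$ by right multiplications, $\xi$ is induced by $g_{\nu\nu'}=b\,g_\nu\circ g_{\nu'}$, and sums of shifts of such modules surject onto $M\circ N$.

**Step 6: extension to $\mathscr C$.** First, naturality for the new morphisms. Let $\bar g\colon\Phi M\to\Phi N$ (equal weights) be represented by $g\colon\mathsf C\circ M\to N\circ\mathsf C$, $\mathsf C=\mathsf C_\Lambda$, and let $r=R_{\mathsf C}(M)$, so $g=(\bar g\circ\mathsf C)r$. Naturality for $g$ and $r$ gives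
$$\xi_{N\circ\mathsf C}\,(F\bar g\circ F\mathsf C)\,F(r)=g\,\xi_{\mathsf C\circ M}=(\bar g\circ\mathsf C)\,r\,\xi_{\mathsf C\circ M}=(\bar g\circ\mathsf C)\,\xi_{M\circ\mathsf C}\,F(r).$$
Cancel $F(r)$ and insert (4); the factors $b$ agree because $M,N$ have equal weights. So $(\xi_NF(\bar g)-\bar g\,\xi_M)\circ\xi_{\mathsf C}=0$, hence $\xi_NF(\bar g)=\bar g\,\xi_M$.

For general $X$ of weight $-\beta$ choose $X\circ\mathsf C_\Lambda\simeq\Phi(M)$, let $\mathsf C_\Lambda$ have weight $-\gamma$, and define $\xi_X$ by $\xi_X\circ\xi_{\mathsf C_\Lambda}=b(\beta,\gamma)^{-1}\xi_M$. For fixed $\Lambda$ the choice of $M$ and of the isomorphism does not matter, by the case just treated. Replacing $\Lambda$ by $\Lambda+\Lambda'$, with $\mathsf C_{\Lambda'}$ of weight $-\gamma'$, replaces $M$ by $M\circ\mathsf C_{\Lambda'}$; as $M$ has weight $-(\beta+\gamma)$,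
$$b(\beta,\gamma+\gamma')^{-1}\xi_{M\circ\mathsf C_{\Lambda'}}=b(\beta,\gamma)^{-1}b(\gamma,\gamma')\,\xi_M\circ\xi_{\mathsf C_{\Lambda'}}=b(\gamma,\gamma')\,\xi_X\circ\xi_{\mathsf C_\Lambda}\circ\xi_{\mathsf C_{\Lambda'}}=\xi_X\circ\xi_{\mathsf C_\Lambda\circ\mathsf C_{\Lambda'}}.$$
So $\xi_X$ is well defined. Given $X\to X'$ of equal weights, use a common $\Lambda$; naturality is then the case $\Phi M\to\Phi N$. This proves Theorem 2. $\square$

## 8. Simply laced types with $w_0=-1$

By Theorem 1, in Theorem 3 only the simple types with $w_0=-1$ remain; from here on $i^*=i$ for all $i$. For $A_1,D_{2m},E_7,E_8$ apply (2) with $\lambda=\alpha_i-\alpha_{i^*}=0$: it says $\mathscr D^6(T(L(i)))\simeq T(L(i))$ $A$-linearly, for every $n$. As $T(L(i))=P_n(i)$ with $x=c_iz$, $c_i\ne0$, this is (H), and the conjecture is true by Theorem 2.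

In the non-simply-laced types the functor $T$ is not available. For a short color $a$ next to a long color $b$ in $B_2$, the braid relation at $(a,b,a)$ has right side proportional to $x_k+x_{k+2}$, and this changes when both variables are shifted by the same $c_az$ with $2c_a\ne0$. So we deform the invertible objects one at a time and watch what their first letters do.

## 9. Deformations of $\mathsf C_\Lambda$ and their end polynomials

In Sections 9–12, $\mathfrak g$ is simple and not simply laced, so $w_0=-1$. Let $r\in\{2,3\}$ be the lacing number. By homogeneity $Q_{ij}$ (for $i,j$ adjacent) has only the two extreme terms: if $i$ is long and $j$ short, these are $u$ and $v^r$; for equal lengths, $u$ and $v$.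

**Normalization.** Rescaling $x_ke(\nu)$ by $\kappa_{\nu_k}\in\mathbf k^\times$, and $\tau_ke(\nu)$ by $\kappa_{\nu_k}^{-1}$ when $\nu_k=\nu_{k+1}$, replaces $Q_{ij}(u,v)$ by $Q_{ij}(\kappa_iu,\kappa_jv)$ and respects all relations and convolution. Choose $\kappa=1$ at the short end of the multiple edge, solve a linear equation for the long end, and then propagate along the edges between roots of equal length. So we may assume $Q_{ij}(u,v)\propto u-v$ for adjacent roots of equal length and $Q_{ij}(u,v)\propto u-v^r$ for $i$ long, $j$ short, adjacent; no roots of scalars are needed.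

Let $A=\mathbf k[z]/(z^n)$, $n$ large, $\deg z$ as needed.

**Definition.** A deformation of a module $S$ is a graded $R\otimes A$-module $V$, free of finite rank over $A$, with $V/zV\simeq S$.

**(i) Endomorphisms of deformations.** If $S$ is absolutely simple, then $\mathrm{End}^\bullet_{R\otimes A}(V)=A$. An endomorphism is a scalar $c$ mod $z$. Subtract it; the result maps $V$ into $zV\simeq V/z^{n-1}V$ and kills $z^{n-1}V$, so it is an endomorphism of a deformation over $\mathbf k[z]/(z^{n-1})$; induct on $n$. The same holds over tensor products of quiver Hecke algebras.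

**(ii) End polynomials.** If $S$ is simple and $\varepsilon_k^*(S)=m$, then $e(*,k^m)V$ is a deformation of a simple $R(\beta-m\alpha_k)\otimes R(m\alpha_k)$-module. By (i), $\prod(x-x_l)$ over the last $m$ positions acts there as a monic polynomial $a_k(V;x)\in A[x]$ of degree $m$, the right $k$-polynomial of $V$. The left $k$-polynomial is defined in the same way via $\varepsilon_k$. By Fact 3, which holds over $A$ too, they are multiplicative under $\circ_A$; for a product, "polynomial" means the scalar by which $\prod(x-x_l)$ acts on the top part, and the product need not deform a simple module. A criterion: if a monic $p\in A[x]$ of degree $m$ satisfies $p(x_{\rm last})=0$ on $e(*,k^m)V$, then $p=a_k$. Indeed also $a_k(x_{\rm last})=0$. If $p\ne a_k$, write $p-a_k=z^tp'$ with $t<n$, $p'\not\equiv0$ mod $z$ of degree $<m$; since $V$ is $A$-free, $p'(x_{\rm last})=0$ mod $z$, contradicting the minimal polynomial in Fact 2. Similarly on the left.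

*Example ($B_2$, $\alpha_1$ long, $\alpha_2$ short).* Here $2\Lambda_2=\alpha_1+2\alpha_2$, and $\mathsf C_2$ is one-dimensional with word $(2,1,2)$. Try the module $A$ with this word, $\tau_1=\tau_2=0$, $x_3=z$, $x_2=y$, $x_1=w$. The relations are $\tau_2^2=0$: $y=z^2$; $\tau_1^2=0$: $y=w^2$; braid: $w+z=0$. The solution is $(x_1,x_2,x_3)=(-z,z^2,z)$: right $2$-polynomial $x-z$, left $2$-polynomial $x+z$. The quadratic relations alone would allow $w=z$; the braid relation selects $w=-z$. This sign will be the whole story.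

**Lemma 5.** For $\Lambda=\sum m_k\Lambda_k$ and homogeneous monic $a_k\in A[x]$ of degree $m_k$ with $a_k\equiv x^{m_k}$ mod $z$, there is a deformation of $\mathsf C_\Lambda$ with right polynomials $a_k$, unique up to (shifted) isomorphism. If $V$ is any deformation of $\mathsf C_\Lambda$ with right polynomials $a_k$, then $a_k(x_{\rm last})$ kills $E_k^*V$.

*Proof.* Let $\gamma=\Lambda-w_0\Lambda$ and let $R_a(\gamma)$ be the quotient of $A\otimes R(\gamma)$ by the two-sided ideal generated by the $a_{\nu_{\rm last}}(x_{\rm last})e(\nu)$. Consider the strand-reversing automorphism $\psi$ of $R(\beta)$ ($N$ strands), $x_k\mapsto x_{N+1-k}$, $\tau_k\mapsto-\tau_{N-k}$, $e(\nu)\mapsto e(\bar\nu)$ with $\bar\nu$ the reversed word. It respects the relations: reversal exchanges the two cases $\pm e(\nu)$ of the commutation of $\tau$ and $x$ and the two braid monomials, and the sign at $\tau$ corrects both; the squares are respected by $Q_{ij}(u,v)=Q_{ji}(v,u)$. Exchanging the ends of the strands by $\psi$, the projectivity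 theorem in Fact 5, with base ring $A$, gives by induction on the height that $R_a(\gamma)$ is finitely generated projective over $A$. Also $R_a(\gamma)/z=R^\Lambda(\gamma)$. Let $P$ be the projective cover of $\mathsf C_\Lambda$ over $R_a(\gamma)$ (idempotents lift modulo the nilpotent ideal $(z)$). It is $A$-projective, hence $A$-free, and $P/zP$ is the projective cover of $\mathsf C_\Lambda$ over $R^\Lambda(\gamma)$, that is, $\mathsf C_\Lambda$ itself by Fact 5. Its right polynomials are $a_k$ by (ii).

Conversely, let $V$ be a deformation with right polynomials $a_k$, and suppose $U:=a_k(x_{\rm last})E_k^*V\ne0$ for some $k$. A simple $R(\gamma-\alpha_k)$-submodule of $U$ embeds in $z^tE_k^*V/z^{t+1}E_k^*V\simeq E_k^*\mathsf C_\Lambda$ for the largest $t$ with $z^tE_k^*V$ containing it, hence in the socle of $E_k^*\mathsf C_\Lambda$. So it has $\varepsilon_k^*=m_k-1$ (Fact 2). Thus $a_k(x_{\rm last})e(*,k^{m_k})V\ne0$, contradicting the definition of $a_k$. So $U=0$ for all $k$, and $V$ is an $R_a(\gamma)$-module. The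 map $P\to\mathsf C_\Lambda=V/zV$ lifts to $P\to V$, which is surjective since $z$ is nilpotent, and ranks agree. $\square$

**Notation.** For $y\in A$ nilpotent, homogeneous of degree $(\alpha_i,\alpha_i)$: $\hat L(i)_y$ is $A$ with $x=y$, and $\hat{\mathsf C}_i(y)$ is the deformation of $\mathsf C_i$ with right $i$-polynomial $x-y$. Since $\varepsilon_i(\mathsf C_i)=1$, its left $i$-polynomial is $x-s_iy$ with a constant $s_i\in\mathbf k$ independent of $y$ and $n$: for $y=z$ this is homogeneity, and in general one uses base change $z\mapsto y$ and the uniqueness in Lemma 5. By Lemma 2, deformations of $\mathsf C_\Lambda$ are invertible in $\mathscr C_A$. In the example above, $s_2=-1$.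

**The signs square to one.** We use $\psi$ again. $\psi^*\mathsf C_i$ is simple of the same weight with $\varepsilon_k^*=\varepsilon_k(\mathsf C_i)=\delta_{ki}$, so it is an $R^{\Lambda_i}$-module and $\psi^*\mathsf C_i\simeq\mathsf C_i$ by Fact 5. The deformation $\psi^*\hat{\mathsf C}_i(z)$ has right polynomial $x-s_iz$ and left polynomial $x-z$. By Lemma 5
$$\psi^*\hat{\mathsf C}_i(z)\simeq\hat{\mathsf C}_i(s_iz),\qquad\text{whence }s_i^2=1.\tag{5}$$

**Two duals.** Put $\hat{\mathsf M}_1(y)=E_i^*\hat{\mathsf C}_i(y)$, where $x_{\rm last}=y$, and $\hat{\mathsf M}_2(y)=E_i\hat{\mathsf C}_i(y)$, where $x_1=s_iy$. They are deformations of the simple modules $\mathsf M_1=E_i^*\mathsf C_i$ and $\mathsf M_2=E_i\mathsf C_i$. By induction–restriction adjunction there are maps $\hat{\mathsf M}_1(y)\circ_A\hat L(i)_y\to\hat{\mathsf C}_i(y)$ and $\hat L(i)_{s_iy}\circ_A\hat{\mathsf M}_2(y)\to\hat{\mathsf C}_i(y)$, nonzero mod $z$. Lemma 3 gives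
$$\mathscr D(\hat L(i)_y)\simeq\hat{\mathsf C}_i(y)^{-1}\circ_A\hat{\mathsf M}_1(y),\qquad\mathscr D(\hat{\mathsf M}_2(y))\simeq\hat{\mathsf C}_i(y)^{-1}\circ_A\hat L(i)_{s_iy}.\tag{6}$$

**Lemma 6.** Deformations $V,V'$ of $\mathsf C_\Lambda,\mathsf C_{\Lambda'}$ commute: $V\circ_AV'\simeq V'\circ_AV$. Also $V\circ_A\hat L(i)_y\simeq\hat L(i)_y\circ_AV$ in $\mathscr C_A$.

*Proof.* $V\circ_AV'$ and $V'\circ_AV$ are deformations of $\mathsf C_{\Lambda+\Lambda'}$ with the same right polynomials; use Lemma 5.

For the second claim we first commute $V$ with $\hat{\mathsf M}_1(y)$. Let $W=V\circ_A\hat{\mathsf C}_i(y)\simeq\hat{\mathsf C}_i(y)\circ_AV$ and $a=a_i(V;x)$, of degree $m_i=\langle h_i,\Lambda\rangle$; by Lemma 5, $a(x_{\rm last})$ kills $E_i^*V$. By Fact 3, $E_i^*W$ has a submodule $V\circ_A\hat{\mathsf M}_1(y)$ whose quotient $E_i^*V\circ_A\hat{\mathsf C}_i(y)$ is killed by $a(x_{\rm last})$, and a submodule $\hat{\mathsf C}_i(y)\circ_AE_i^*V$ killed by $a(x_{\rm last})$, with quotient $\hat{\mathsf M}_1(y)\circ_AV$;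 all these are $A$-free. So $a(x_{\rm last})$ on $E_i^*W$ factors as
$$E_i^*W\twoheadrightarrow\hat{\mathsf M}_1(y)\circ_AV\xrightarrow{\ g\ }V\circ_A\hat{\mathsf M}_1(y)\hookrightarrow E_i^*W.$$
Mod $z$ it is $x_{\rm last}^{m_i}$, which is nonzero, since $\mathsf C_\Lambda\circ\mathsf C_i$ is simple with $\varepsilon_i^*=m_i+1$ (Fact 2). So $g$ mod $z$ is a nonzero map between the simple modules $\mathsf M_1\circ\mathsf C_\Lambda$ and $\mathsf C_\Lambda\circ\mathsf M_1$, and $g$ is an isomorphism.

Hence $V$ commutes with $D:=\hat{\mathsf C}_i(y)^{-1}\circ_A\hat{\mathsf M}_1(y)\simeq\mathscr D(X)$, $X=\hat L(i)_y$. Conjugating the pairing $D\circ_AX\to1_A$ by $V$, Lemma 3 gives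
$$\mathscr D(V^{-1}\circ_AX\circ_AV)\simeq V^{-1}\circ_AD\circ_AV\simeq D\simeq\mathscr D(X),$$
so $V^{-1}\circ_AX\circ_AV\simeq X$. $\square$

## 10. A deformed T-system

Fix $i$, $\deg z=(\alpha_i,\alpha_i)$, and $\mu:=2\Lambda_i-\alpha_i=\sum_{k\ne i}(-a_{ki})\Lambda_k\in\mathsf P_+$. By (6) the first dual of $\hat L(i)_z$ involves $\hat{\mathsf M}_1$, and $\hat{\mathsf M}_2$ has a dual involving $\hat L(i)$. To close the chain we need a pairing $\hat{\mathsf M}_2\circ_A\hat{\mathsf M}_1\to V_i$ with $V_i$ invertible. Example ($B_2$, $i=2$): $\mathsf M_1=L(21)$, $\mathsf M_2=L(12)$, $\mu=\Lambda_1$.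

**Step 1: the pairing mod $z$.** We want a nonzero map $\mathsf M_2\circ\mathsf M_1\to\mathsf C_\mu$ in $\mathscr C$. Mod $z$, (6) says $\mathscr DL(i)\simeq\mathsf C_i^{-1}\circ\mathsf M_1$ and $\mathscr D\mathsf M_2\simeq\mathsf C_i^{-1}\circ L(i)$. So $\mathscr D^2L(i)\simeq\mathscr D\mathsf M_1\circ\mathsf C_i$ and $\mathscr D^3L(i)\simeq\mathsf C_i^{-1}\circ\mathscr D^2\mathsf M_1$. With $\mathscr D^3L(i)\simeq L(i)\circ\mathsf C_{-\alpha_i}$ we get
$$\mathscr D(\mathscr D\mathsf M_1)\simeq L(i)\circ\mathsf C_{\Lambda_i-\alpha_i}\simeq\mathsf C_\mu\circ\mathsf C_i^{-1}\circ L(i)\simeq\mathscr D(\mathsf M_2\circ\mathsf C_{-\mu}),$$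
so $\mathscr D\mathsf M_1\simeq\mathsf M_2\circ\mathsf C_{-\mu}$, and $\mathrm{ev}$ for $\mathsf M_1$ yields the map.

**Step 2: $\mathsf M_2\circ\mathsf M_1$ has length $2$.** This will identify a cokernel below. $\Phi$ preserves lengths. By Step 1 the length equals that of $\mathscr D\mathsf M_1\circ\mathsf M_1$, hence that of $\mathscr D^2L(i)\circ\mathscr DL(i)=\mathscr D(L(i)\circ\mathscr DL(i))$, hence that of $L(i)\circ\mathsf M_1$. We apply Fact 4 with $S=\mathsf M_1$. First, $\varepsilon_i^*(\mathsf M_1)=0$, since $\varepsilon_i^*(\mathsf C_i)=1$. Next, all words of $\mathsf C_i$ begin and end with $i$, as $\varepsilon_k(\mathsf C_i)=\varepsilon_k^*(\mathsf C_i)=\delta_{ki}$, and they have length $\ge2$; so all words of $\mathsf M_1$ begin with $i$, and $1\le\varepsilon_i(\mathsf M_1)\le\varepsilon_i(\mathsf C_i)=1$. Finally $\langle h_i,\mathrm{wt}\,\mathsf M_1\rangle=\langle h_i,-2\Lambda_i+\alpha_i\rangle=0$. So $r$ and $r'$ have degrees $(\alpha_i,\alpha_i)$ and $0$, and $r'r=rr'=cx$ with $c\in\mathbf k^\times$.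 Denote reductions mod $x$ by bars. If $\bar r(\bar u)=0$, lift $\bar u$ to $u$ and write $r(u)=xw$; then $cxu=r'r(u)=x\,r'(w)$, so $\bar u=c^{-1}\bar r'(\bar w)$. As $\bar r\bar r'=0$, $\ker\bar r=\mathrm{im}\,\bar r'$. Both $\mathrm{im}\,\bar r$ and $\mathrm{im}\,\bar r'$ are simple, so $L(i)\circ\mathsf M_1$ has length $2$.

**Step 3: a deformed map with the right cokernel.** We cannot deform the map of Step 1 directly, so we build its kernel. Let $\hat{\mathsf N}=E_i\hat{\mathsf M}_1(z)$, a deformation of the simple module $\mathsf N=E_i\mathsf M_1$; here $x_1=s_iz$. Adjunction gives $\pi\colon\hat L(i)_{s_iz}\circ_A\hat{\mathsf N}\to\hat{\mathsf M}_1(z)$. Since $\mathrm{Coind}(X\otimes Y)\simeq\mathrm{Ind}(Y\otimes X)$ naturally [LV] and both functors are exact, the same holds for $\otimes_A$, and coinduction adjunction gives $\iota\colon\hat{\mathsf C}_i(z)\to\hat{\mathsf M}_2(z)\circ_A\hat L(i)_{s_iz}$. Both are nonzero mod $z$. Put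
$$\kappa=(\hat{\mathsf M}_2\circ_A\pi)(\iota\circ_A\hat{\mathsf N})\colon\hat{\mathsf C}_i(z)\circ_A\hat{\mathsf N}\to\hat{\mathsf M}_2(z)\circ_A\hat{\mathsf M}_1(z).$$
Mod $z$: under the adjunction between $-\circ\mathsf N$ and $-\circ\mathscr D\mathsf N$ in $\mathscr C$, $\bar\pi$ corresponds to $\tilde\pi\colon L(i)\to\mathsf M_1\circ\mathscr D\mathsf N$, nonzero hence mono; $\bar\iota$ is mono since $\mathsf C_i$ is simple; and $\bar\kappa$ corresponds to $(\mathsf M_2\circ\tilde\pi)\bar\iota$, which is mono. So $\bar\kappa\ne0$. As $\mathsf C_i\circ\mathsf N$ is simple, $\bar\kappa$ is injective, and by Step 2 its cokernel $S$ is simple.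

We identify $S$. By Step 1, $\mathsf C_\mu$ is a composition factor of $\mathsf M_2\circ\mathsf M_1$ in $\mathscr C$. It is not $\simeq\mathsf C_i\circ\mathsf N$ there, since $\varepsilon_i^*(\mathsf C_\mu)=\langle h_i,\mu\rangle=0<\varepsilon_i^*(\mathsf C_i\circ\mathsf N)$ and $\varepsilon_i^*$ is additive ((1b), Fact 3). So $S\simeq\mathsf C_\mu$ in $\mathscr C$; hence $\mathsf C_\Lambda\circ S\simeq\mathsf C_\Lambda\circ\mathsf C_\mu$ in $R\text{-gmod}$ for some $\Lambda$, and $S\simeq\mathsf C_\mu$ in $R\text{-gmod}$ because $K(R\text{-gmod})$ is a domain.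

A map of free $A$-modules that is injective mod $z$ is injective with $A$-free cokernel. So $V_i(z):=\mathrm{coker}\,\kappa$ is a deformation of $\mathsf C_\mu$, with a surjection $\hat{\mathsf M}_2(z)\circ_A\hat{\mathsf M}_1(z)\to V_i(z)$.

**Step 4: the end polynomials of $V_i(z)$.** By Lemma 5 they determine $V_i(z)$. Let $k\ne i$. Words of $\mathsf M_2$ end with $i$, so $E_k^*\hat{\mathsf M}_2=0$, and $E_k^*V_i(z)$ is a quotient of $\hat{\mathsf M}_2\circ_AE_k^*\hat{\mathsf M}_1$. On $e(*,k,i)\hat{\mathsf C}_i(z)$ the $\tau$ exchanging the last two strands lands in $e(*,i,k)\hat{\mathsf C}_i(z)=0$, so $Q_{ki}(x,z)=0$ for $x$ the variable at $k$. By the criterion in (ii) (the degree is $-a_{ki}=\langle h_k,\mu\rangle$), the right $k$-polynomial of $V_i(z)$ is $Q_{ki}(x,z)$ made monic. Symmetrically, words of $\mathsf M_1$ begin with $i$, so $E_k\hat{\mathsf M}_1=0$ and $E_kV_i(z)$ is a quotient of $E_k\hat{\mathsf M}_2\circ_A\hat{\mathsf M}_1$; on $e(i,k,*)\hat{\mathsf C}_i(z)$ we have $Q_{ik}(s_iz,x)=0$, because $e(k,i,*)\hat{\mathsf C}_i(z)=0$.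 So the left $k$-polynomial is $Q_{ki}(x,s_iz)$ made monic. The left and right $i$-polynomials are $1$.

**Step 5: relations between the signs.** By Lemma 5, $V_i(z)$ is the product over $k\ne i$ of the deformations of $\mathsf C_{-a_{ki}\Lambda_k}$ with right $k$-polynomial $Q_{ki}(x,z)$ made monic; only the $k$-th factor contributes to the left $k$-polynomial. If $a_{ki}=-1$, this factor is $\hat{\mathsf C}_k(\zeta)$, with $\zeta=z$ if $\alpha_i,\alpha_k$ have equal length and $\zeta=z^r$ if $k$ is long and $i$ short; its left $k$-polynomial is $x-s_k\zeta$. Comparing with $Q_{ki}(x,s_iz)$ made monic,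
$$s_k=s_i\ \text{(adjacent, equal length)},\qquad s_k=s_i^{\,r}\ \text{($k$ long, $i$ short, adjacent)}.\tag{7}$$

## 11. The sixth dual of $\hat L(i)_z$ and a sign criterion

Put $G_i(z)=V_i(z)\circ_A\hat{\mathsf C}_i(z)^{-2}$; we write products for $\circ_A$. From (6), and from Lemma 3 applied to the pairings $(\hat{\mathsf M}_2\hat{\mathsf C}_i)(\hat{\mathsf C}_i^{-1}\hat{\mathsf M}_1)\to V_i$ and $(\hat L(i)_{s_iz}V_i)(V_i^{-1}\hat{\mathsf M}_2\hat{\mathsf C}_i)\to\hat{\mathsf C}_i^{2}$,
$$\mathscr D(\hat L(i)_z)\simeq\hat{\mathsf C}_i^{-1}\hat{\mathsf M}_1,\quad\mathscr D^2(\hat L(i)_z)\simeq V_i^{-1}\hat{\mathsf M}_2\hat{\mathsf C}_i,\quad\mathscr D^3(\hat L(i)_z)\simeq\hat{\mathsf C}_i^{-2}\hat L(i)_{s_iz}V_i\simeq\hat L(i)_{s_iz}\circ_AG_i(z),\tag{8}$$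
the last step by Lemma 6. Now apply $\mathscr D^3$ again. By Lemma 4, $\mathscr D^3(\hat L(i)_{s_iz}\circ_AG_i(z))\simeq G_i(z)^{-1}\circ_A\mathscr D^3(\hat L(i)_{s_iz})$. Substituting $z\mapsto s_iz$ in (8), which is an automorphism of $A$, and using $s_i^2=1$ and Lemma 6,
$$\mathscr D^6(\hat L(i)_z)\simeq\hat L(i)_z\circ_AG_i(s_iz)\circ_AG_i(z)^{-1}\quad A\text{-linearly}.\tag{9}$$

**Proposition 7.** The conjecture holds if and only if $s_i=1$ in $\mathbf k$ for all $i$. In particular it holds if $\operatorname{char}\mathbf k=2$.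

*Proof.* Suppose all $s_i=1$. Since $\hat L(i)_z=P_n(i)$ with $x=z$, (9) is (H) for large $n$, and reducing modulo powers of $x$ gives (H) for all $n$. Theorem 2 applies.

Suppose $s_i=-1\ne1$ for some $i$, and that the conjecture holds. By naturality for $z=x_1$ there is an $A$-linear isomorphism $\mathscr D^6(\hat L(i)_z)\simeq\hat L(i)_z$. By (9) and Lemma 6 we get an $A$-linear isomorphism
$$\hat L(i)_z\circ_AV_i(-z)\circ_A\hat{\mathsf C}_i(z)^2\simeq\hat L(i)_z\circ_AV_i(z)\circ_A\hat{\mathsf C}_i(-z)^2\quad\text{in }\mathscr C.$$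
By (1b) it yields an isomorphism in $R\text{-gmod}$ after multiplying by some $\mathsf C_\Lambda$ (on the left of the left side and on the right of the right side); it is $A$-linear because $\Phi$ is faithful and braiders are natural. Compare left $i$-polynomials. That of $\hat L(i)_z$ is $x-z$, that of $V_i(\pm z)$ is $1$, those of $\hat{\mathsf C}_i(z)$ and $\hat{\mathsf C}_i(-z)$ are $x+z$ and $x-z$, and $\mathsf C_\Lambda$ contributes $x^l$, $l=\langle h_i,\Lambda\rangle$. So
$$x^l(x-z)(x+z)^2=x^l(x-z)(x-z)^2.$$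
The coefficients of $x^{l+2}$ give $z=-3z$, i.e. $4z=0$, impossible as $\operatorname{char}\mathbf k\ne2$.

If $\operatorname{char}\mathbf k=2$, (5) gives $(s_i-1)^2=0$, so $s_i=1$ for all $i$. $\square$

## 12. The signs in types $B_n$, $C_n$, $G_2$, $F_4$

It remains to compute the $s_i$. On $\hat{\mathsf C}_i(z)$ only words $\nu$ with $e(\nu)\mathsf C_i\ne0$ occur; call the others absent. Two rules are immediate from the defining relations.

* ($\tau$) If the word obtained by swapping neighbors $\nu_k\ne\nu_{k+1}$ is absent, then $Q_{\nu_k\nu_{k+1}}(x_k,x_{k+1})=0$ on $e(\nu)\hat{\mathsf C}_i(z)$, because $\tau_ke(\nu)=0$ there.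
* (br) If $(\nu_k,\nu_{k+1},\nu_{k+2})=(a,b,a)$ and the words with $(b,a,a)$ and $(a,a,b)$ in its place are absent, then $\frac{Q_{ab}(x_k,x_{k+1})-Q_{ab}(x_{k+2},x_{k+1})}{x_k-x_{k+2}}=0$ on $e(\nu)\hat{\mathsf C}_i(z)$, because $\tau_k$ and $\tau_{k+1}$ vanish on it.

For $Q_{ab}(u,v)\propto u^2-v$, (br) says $x_k+x_{k+2}=0$. Absence is checked by suffix weights (Fact 5) or by $\varepsilon_k(\mathsf C_i)=\varepsilon_k^*(\mathsf C_i)=\delta_{ki}$. In an extremal word, the $x$ at a letter of multiplicity one acts as a scalar in $A$, by (i). The last variable acts as $z$ and the first as $s_iz$.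

**Type $B_n$ ($n\ge2$, $\alpha_n$ short), $i=n$.** The weights of $V(\Lambda_n)$ are $(\pm\frac12,\dots,\pm\frac12)$; $\alpha_k=\epsilon_k-\epsilon_{k+1}$ for $k<n$, $\alpha_n=\epsilon_n$. An extremal word is $[n,n{-}1,\dots,1][n,\dots,2]\cdots[n,n{-}1][n]$, with all multiplicities one: reading from the right, each block carries one more sign change from the last coordinate's neighborhood to completion ($(\dots,+,-,\dots,-)\mapsto(\dots,-,-,\dots,-)$). Consecutive occurrences of $n$ are separated by exactly one $n{-}1$ and letters $\le n-2$. Moving the right $n$ of such a pair leftwards through the letters $\le n-2$, by $\tau$'s that are invertible because $Q$ is a nonzero constant and that carry the eigenvalues along, yields a subword $(n,n{-}1,n)$. Words with $(n,n)$ consecutive are absent, since $\omega,\omega-\alpha_n,\omega-2\alpha_n$ are never all weights of the spin module. So (br) with $Q_{n,n-1}(u,v)\propto u^2-v$ says that consecutive eigenvalues at $n$ are negatives of each other. The rightmost is $z$ and there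 are $n$ of them, so $s_n=(-1)^{n-1}$. By (7), $s_{n-1}=s_n^2=1$, and then $s_k=1$ for all $k<n$. By Proposition 7 the conjecture is true for $n$ odd over any field, and for $n$ even it is true exactly when $\operatorname{char}\mathbf k=2$.

**Type $C_n$ ($n\ge3$, $\alpha_n$ long), $i=1$.** The weights of $V(\Lambda_1)$ are $\pm\epsilon_k$; $\alpha_k=\epsilon_k-\epsilon_{k+1}$ for $k<n$, $\alpha_n=2\epsilon_n$. An extremal word is $(1,2,\dots,n{-}1,n,n{-}1,\dots,2,1)$. We read from the right. At $1$: $x=z$. At $k=2,\dots,n-1$: swapping $k$ with the $k-1$ on its right gives suffix $(k,k-2,\dots,1)$ and $\epsilon_{k-1}-\alpha_k$, not a weight; so by ($\tau$) $x=z$. At $n$: the same argument, with $\epsilon_{n-1}-2\epsilon_n$ and $Q_{n,n-1}(u,v)\propto u-v^2$, gives $x=z^2$. At the second $n{-}1$: apply (br) at $(n{-}1,n,n{-}1)$ with $Q_{n-1,n}(u,v)\propto u^2-v$; the two words to be excluded have suffixes $(n{-}1,n{-}1,n{-}2,\dots)$ and $(n,n{-}2,\dots)$, giving $2\epsilon_n-\epsilon_{n-1}$ and $\epsilon_{n-1}-2\epsilon_n$, not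 weights. So $x=-z$. At $k=n{-}2,\dots,1$: swapping $k$ with the $k+1$ on its right gives suffix $(k,k{+}2,\dots)$ and $-\epsilon_{k+2}-\epsilon_k+\epsilon_{k+1}$, not a weight; so by ($\tau$) $x=-z$. Hence $s_1=-1$, and the conjecture is true exactly when $\operatorname{char}\mathbf k=2$.

**Type $G_2$ ($\alpha_2$ short), $i=2$.** The chain $\alpha_1+2\alpha_2\to\alpha_1+\alpha_2\to\alpha_2\to-\alpha_2\to-\alpha_1-\alpha_2\to-\alpha_1-2\alpha_2$ gives the extremal word $\nu=(2,1,2,2,1,2)$, the middle $2^2$ having multiplicity $2$. Words ending with $(2,2)$ or $1$, or beginning with $(2,2)$ or $1$, are absent. So (br) applies at positions $4,5,6$ and at $1,2,3$. With $Q_{21}(u,v)\propto u^3-v$, $x_6=z$, $x_1=s_2z$ it gives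
$$x_4^2+zx_4+z^2=0,\qquad x_3^2+s_2zx_3+s_2^2z^2=0.$$
On $e(\nu)\hat{\mathsf C}_2(z)$, a deformation of $L(2)\otimes L(1)\otimes L(2^2)\otimes L(1)\otimes L(2)$, the product $(x-x_3)(x-x_4)$ acts as a monic quadratic in $A[x]$ by (i). By the argument of (ii), applied to $x_4$ and to $x_3$, it equals both $x^2+zx+z^2$ and $x^2+s_2zx+s_2^2z^2$. So $s_2=1$, and $s_1=s_2^3=1$ by (7). The conjecture is true over every field.

**Type $F_4$ ($\alpha_1,\alpha_2$ long, $\alpha_3,\alpha_4$ short), $\operatorname{char}\mathbf k\ne2$, $i=4$.** Write $abcd$ for $a\alpha_1+b\alpha_2+c\alpha_3+d\alpha_4$; then $\Lambda_4=1232$. The weights of $V(\Lambda_4)$ are $0$ and, with both signs, the short roots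
$$0010,\ 0001,\ 0011,\ 0110,\ 0111,\ 0121,\ 1110,\ 1111,\ 1121,\ 1221,\ 1231,\ 1232.$$
The path $1232\to1231\to1221\to1121\to1111\to1110\to0110\to0010\to-0010\to-0110\to\cdots\to-1232$, whose negative half mirrors the positive half, gives the palindromic extremal word
$$\nu=(4,3,2,3,4,1,2,3,3,2,1,4,3,2,3,4),$$
where only the middle $3^2$ has multiplicity $2$.

*The variables at the letters $4$.* From the right. Position 16, letter $4$: $z$. Position 15, letter $3$: $z$ by ($\tau$), as no word ends with $3$. Position 14, letter $2$: $z^2$ by ($\tau$) with $Q_{23}(u,v)\propto u-v^2$, as suffix $(2,4)$ gives $1131$, not a weight. Position 13, letter $3$: $-z$ by (br) with $Q_{32}(u,v)\propto u^2-v$, as suffixes $(3,3,4)$, giving $1211$, and $(2,4)$ are excluded. Position 12, letter $4$: $-z$ by ($\tau$), as suffix $(4,2,3,4)$ gives $1120$, not a weight. By (5), reading $\hat{\mathsf C}_4(z)$ from the left is reading $\hat{\mathsf C}_4(s_4z)$ from the right; as $\nu$ is a palindrome, the two leftmost $4$'s, at positions 1 and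 5, have eigenvalues $s_4z$ and $-s_4z$. So the sum of the $x$'s over the four letters $4$ is $0$. The middle of the word, where a block of multiplicity $2$ intervenes, is not controlled by this, and the sign $s_4$ is still unknown. We find it from a trace-like invariant.

*A central element that is additive and odd under duals.* Let $\mathbf p$ be the central element $\sum_\nu\sum_{l:\nu_l=4}x_le(\nu)$ of $R(\beta)$. It is a natural endomorphism of the identity of $R\text{-gmod}$, additive for $\circ$ (that is, $\mathbf p(M\circ N)=\mathbf p(M)\circ1+1\circ\mathbf p(N)$), and zero on each $\mathsf C_\Lambda$, being of positive degree on a simple module. It extends to $\mathscr C$ by $\mathbf p(\Phi(M)\circ\mathsf C_{-\Lambda})=\mathbf p(M)\circ1$. For naturality, and hence independence of choices, let $g\colon\mathsf C\circ M\to N\circ\mathsf C$ represent $\bar g\colon\Phi M\to\Phi N$. Then $(\mathbf p(N)\circ\mathsf C)g=g(\mathsf C\circ\mathbf p(M))$ and $R_{\mathsf C}(M)(\mathsf C\circ\mathbf p(M))=(\mathbf p(M)\circ\mathsf C)R_{\mathsf C}(M)$,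 which with $g=(\bar g\circ\mathsf C)R_{\mathsf C}(M)$ give $\mathbf p(N)\bar g=\bar g\,\mathbf p(M)$. Enlarging $\Lambda$ is harmless since $\mathbf p(M\circ\mathsf C_{\Lambda'})=\mathbf p(M)\circ1$. Additivity on $\mathscr C$ follows from (1d), whose isomorphisms are natural. As $\mathbf p(\mathbf 1)=0$, naturality for $\mathrm{ev}$ gives $\mathrm{ev}(\mathbf p(\mathscr DX)\circ1+1\circ\mathbf p(X))=0$, i.e. $\mathbf p(\mathscr DX)=-\mathscr D(\mathbf p(X))$.

*Evaluating on (8).* Let $\pi_kz$ be the value of $\mathbf p$ on $\hat{\mathsf C}_k(z)$ for $k=3,4$, where $\deg z=\deg\mathbf p$; it is an element of $A$ of degree $\deg z$ by (i). We found $\pi_4=0$. On $\hat{\mathsf C}_2(u)$, $\deg u=2\deg\mathbf p$, $\mathbf p$ acts by an element of $\mathbf k[u]/(u^{n'})$ of degree $\frac12\deg u$, so by $0$; by base change it acts by $0$ on $\hat{\mathsf C}_2(z^2)$. By Step 5 of Section 10, $V_4(z)\simeq\hat{\mathsf C}_3(z)$ and $V_3(z)\simeq\hat{\mathsf C}_4(z)\circ_A\hat{\mathsf C}_2(z^2)$. Additivity gives $\mathbf p(G^{-1})=-\mathbf p(G)$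 on invertible objects, in the sense of elements of $A$. On $\hat L(4)_z$, $\mathbf p=z$, so on $\mathscr D^3(\hat L(4)_z)$ it is $-z$; on $\hat L(3)_{z}$ and $\hat L(3)_{s_3z}$ it is $0$. Evaluating $\mathbf p$ on both sides of the formula for $\mathscr D^3$ in (8), and dividing by $z$:
$$i=4:\quad-1=s_4+\pi_3-2\pi_4;\qquad\qquad i=3:\quad0=\pi_4-2\pi_3.$$
With $\pi_4=0$ and $\operatorname{char}\mathbf k\ne2$: $\pi_3=0$, so $s_4=-1$. By Proposition 7 the conjecture is false for $F_4$ if $\operatorname{char}\mathbf k\ne2$, and it is true if $\operatorname{char}\mathbf k=2$.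

**End of the proof of Theorem 3.** Types $A_n$ $(n\ge2)$, $D_{2m+1}$, $E_6$ are excluded by Theorem 1; $A_1,D_{2m},E_7,E_8$ are positive over any field by Section 8; $B_n$, $C_n$, $G_2$, $F_4$ have just been decided. $\square$
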